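# Infinite-dimensional subspaces that meet in pairs but not in threes

## 1. Planes in $\mathbb K^3$ and large subspaces of an F-space

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$, and consider in $\mathbb K^3$ the coordinate planes
$$V_i=\{x\in\mathbb K^3:x_i=0\},\qquad i=1,2,3 .$$
Any two of them meet in a line: $V_1\cap V_2$ consists of the vectors $(0,0,x_3)$, and similarly for the other pairs. But a vector in all three planes has $x_1=x_2=x_3=0$. So pairwise non-trivial intersection does not give a common non-zero vector. The same happens if we look at all subspaces of $\mathbb K^3$ of dimension at least $2$: any two meet non-trivially, simply by counting dimensions, and the coordinate planes show that nothing non-zero lies in all of them.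

Now replace "dimension at least $2$ in $\mathbb K^3$" by "infinite-dimensional and closed in a complete space $X$". If any two infinite-dimensional closed subspaces of $X$ meet non-trivially, must they all have a non-zero vector in common? In infinite dimensions a subspace has many infinite-dimensional subspaces of its own, so the hypothesis is much more demanding than in $\mathbb K^3$. For instance $\ell_1$ does not satisfy it: the sequences supported on the odd integers and those supported on the even integers form two infinite-dimensional closed subspaces with intersection $\{0\}$.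

**Definition 1.** An *F-space* is a complete metric linear space over $\mathbb K$. An infinite-dimensional F-space $X$ is *strongly HI (SHI)* if there is a non-zero $e\in X$ such that $e\in L$ for every infinite-dimensional closed subspace $L$ of $X$.

Banach spaces are F-spaces. So is $\ell_p$ for $0<p<1$, with the metric $\sum|x_n-y_n|^p$.

Banach spaces cannot help us. If $X$ is SHI with vector $e$ and $f$ is a continuous linear functional on $X$, then $\ker f$ is closed and infinite-dimensional, so $f(e)=0$. By the Hahn–Banach theorem no infinite-dimensional Banach space is SHI. The pairwise condition fails there too: an infinite-dimensional Banach space contains a basic sequence $(x_k)$ (Mazur), its coordinate functionals are continuous, and a vector lying in the closed spans of both $(x_{2k-1})$ and $(x_{2k})$ has all coordinates $0$. So we must leave local convexity. The question, posed by G. Androulakis, S. J. Dilworth and N. J. Kalton in "A new approach to the Ramsey-type games and the Gowers dichotomy in F-spaces" (arXiv:0806.0058, 2008), is this: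

*Let $X$ be an infinite-dimensional F-space in which any two infinite-dimensional closed subspaces have non-trivial intersection. Is $X$ SHI?*

We shall use the following textbook facts.

* (T1) In a Hausdorff topological vector space finite-dimensional subspaces are closed, and linear bijections between finite-dimensional Hausdorff spaces are homeomorphisms.
* (T2) If $L$ is closed and $E$ is finite-dimensional, then $L+E$ is closed.
* (T3) A linear functional with closed kernel is continuous.
* (T4) A separable metric space is Lindelöf: every open cover has a countable subcover.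
* (T5) (Aoki–Rolewicz) A *quasi-norm* is a homogeneous function, positive off $0$, with $\|x+y\|\le\kappa(\|x\|+\|y\|)$. Every quasi-norm is equivalent to a *$p$-norm* for some $p\in(0,1]$, that is, to a quasi-norm with $\|x+y\|^p\le\|x\|^p+\|y\|^p$. A complete quasi-normed space is a *quasi-Banach space*; with the metric $\|x-y\|^p$ it is an F-space.

## 2. Decreasing chains, and the step from two subspaces to three

A sensible first attempt is to prove that the answer is yes. A common vector of *all* infinite-dimensional closed subspaces should come from a compactness argument: first treat finite families, then countable ones, then all. The last two steps work.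

**Lemma 1.** Let $X$ be an F-space in which any two infinite-dimensional closed subspaces have non-zero intersection. If $L_1\supset L_2\supset\cdots$ are infinite-dimensional closed subspaces, then $\bigcap_nL_n\ne\{0\}$.

*Proof.* Suppose $\bigcap_nL_n=\{0\}$. We build a sequence with continuous coordinate functionals and then repeat the odd–even argument.

**Step 1: choose the sequence.** If $E$ is finite-dimensional, the subspaces $E\cap L_n$ decrease and their dimensions are eventually constant. So $E\cap L_n$ is eventually constant, hence eventually contained in $\bigcap_nL_n$, hence eventually $\{0\}$. Therefore we can choose inductively $1=n_1<n_2<\cdots$ and $0\ne x_k\in L_{n_k}$ such that, with $E_k=\operatorname{span}(x_1,\dots,x_k)$,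
$$E_k\cap L_{n_{k+1}}=\{0\}\quad\text{for all }k.$$
Since $x_{k+1}\in L_{n_{k+1}}$ is not in $E_k$, the $x_k$ are linearly independent.

**Step 2: coordinate functionals.** The sum $E_k+L_{n_{k+1}}$ is direct, and it is closed by (T2). Let $\pi_k$ be the projection of it onto $E_k$ along $L_{n_{k+1}}$. If $Q$ is the quotient map $X\to X/L_{n_{k+1}}$, then $Q|_{E_k}$ is injective, hence by (T1) a homeomorphism onto $Q(E_k)$, and $\pi_k=(Q|_{E_k})^{-1}Q$. So $\pi_k$ is continuous. The space $E_k+L_{n_{k+1}}$ contains $x_1,\dots,x_k$, and also every $x_i$ with $i>k$ because $L_{n_i}\subset L_{n_{k+1}}$. Being closed, it contains $Y=\overline{\operatorname{span}}(x_i)_{i\ge1}$. Let $f_k(y)$ be the coefficient of $x_k$ in $\pi_k(y)$, for $y\in Y$. It is a continuous functional with $f_k(x_i)=\delta_{ki}$. For $i\le k$ the coefficient of $x_i$ in $\pi_k$ is a continuous functional on $Y$ that agrees with $f_i$ on all $x_l$, so by density it equals $f_i$ on $Y$.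

**Step 3: the $f_k$ separate points of $Y$.** If $f_k(y)=0$ for all $k$, then $\pi_k(y)=0$, that is $y\in L_{n_{k+1}}$, for all $k$. So $y=0$.

**Step 4: contradiction.** The subspaces $\overline{\operatorname{span}}(x_{2k-1})$ and $\overline{\operatorname{span}}(x_{2k})$ are infinite-dimensional and closed. On the first all $f_{2k}$ vanish, on the second all $f_{2k-1}$. A vector in both is killed by every $f_k$, so it is $0$. This contradicts the hypothesis on $X$. ∎

Here is the sharp form of the answer; in this section we prove part (a).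

**Theorem 1.**
(a) An infinite-dimensional F-space $X$ is SHI if and only if every finite family of infinite-dimensional closed subspaces has non-zero intersection.
(b) For every $k\ge2$ there is a quasi-Banach space (real or complex) in which any $k$ infinite-dimensional closed subspaces have non-zero intersection, but some $k+1$ of them have intersection $\{0\}$. In particular it is not SHI.
(c) The example for (b) given in Section 3 has a subspace $V$ with $\dim V=k+1$ such that any $k$ infinite-dimensional closed subspaces meet non-trivially inside $V$. Here $k+1$ is minimal: if some subspace $V\subset X$ of an infinite-dimensional F-space $X$ with $\dim V\le k$ has this property, then $X$ is SHI.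

*Proof of Theorem 1(a).* If $X$ is SHI, the vector $e$ lies in every finite intersection. Conversely, assume that finite intersections of infinite-dimensional closed subspaces are non-zero. Below, $N$ ranges over all infinite-dimensional closed subspaces.

**Case A: some finite intersection $E$ is finite-dimensional.** Here we use minimal dimension. Finite intersections of subspaces $N\cap E$ are finite intersections of infinite-dimensional closed subspaces, so they are non-zero. Let $E_0$ be one of minimal dimension. For every $N$, $N\cap E_0$ is again such an intersection, so $\dim(N\cap E_0)=\dim E_0$ and $E_0\subset N$. Any non-zero $e\in E_0$ shows that $X$ is SHI.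

**Case B: all finite intersections are infinite-dimensional.** Here we pass to countable families. Let $Y$ be a separable infinite-dimensional closed subspace, for instance the closed span of a linearly independent sequence. Suppose $\bigcap_N(N\cap Y)=\{0\}$. Then the sets $Y\setminus N$, which are open in $Y$, cover $Y\setminus\{0\}$. By (T4) countably many suffice, so there are $N_1,N_2,\dots$ with $Y\cap\bigcap_iN_i=\{0\}$. The subspaces $Y\cap N_1\cap\dots\cap N_n$ are closed, decreasing and, in Case B, infinite-dimensional. This contradicts Lemma 1. So $\bigcap_N(N\cap Y)\ne\{0\}$, and $X$ is SHI. ∎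

What remains of the first attempt is the passage from two subspaces to three, and here we see exactly where it stops. If any two infinite-dimensional closed subspaces meet in an *infinite-dimensional* subspace, then by induction all finite intersections are infinite-dimensional, and (a) gives SHI. But if $N_1\cap N_2$ is non-zero and finite-dimensional, the hypothesis says nothing about $(N_1\cap N_2)\cap N_3$, because $N_1\cap N_2$ is not one of the subspaces it speaks about. This leaves room for the three planes of Section 1, provided we can put them inside some $X$ so that large subspaces are forced to contain them.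

## 3. Coordinate hyperplanes forced into every large subspace

**Theorem 2.** Let $V$ be a finite-dimensional space over $\mathbb K$ and $V_1,\dots,V_m$ non-zero subspaces of $V$. There is a quasi-Banach space $X\supset V$ with $X/V\cong\ell_1$ such that

1. every infinite-dimensional closed subspace of $X$ contains some $V_i$;
2. there are infinite-dimensional closed subspaces $L_1,\dots,L_m$ of $X$ with $L_i\cap V=V_i$, and $\bigcap_{i\in I}L_i=\bigcap_{i\in I}V_i$ whenever $|I|\ge2$.

The simplest case is $m=1$, $V=V_1=\mathbb K$: every infinite-dimensional closed subspace contains the line $V$, so $X$ is SHI. That SHI spaces exist is a theorem of Kalton (*The basic sequence problem*, Studia Math. 116 (1995)). We do not cite it; a form of it is proved on the way.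

**Corollary 1.** There is a quasi-Banach space, real or complex, in which any two infinite-dimensional closed subspaces meet non-trivially, but which has three infinite-dimensional closed subspaces with intersection $\{0\}$. So the answer to the question is no.

*Proof from Theorem 2.* Take $V=\mathbb K^3$ and the coordinate planes $V_1,V_2,V_3$. If $N,M$ are infinite-dimensional closed subspaces of $X$, then $N\supset V_i$ and $M\supset V_j$ for some $i,j$, so $N\cap M\supset V_i\cap V_j\ne\{0\}$. But $L_1\cap L_2\cap L_3=V_1\cap V_2\cap V_3=\{0\}$, so $X$ is not SHI. ∎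

*Proof of Theorem 1(b) from Theorem 2.* Take $V=\mathbb K^{k+1}$ and the coordinate hyperplanes $V_1,\dots,V_{k+1}$. Any $k$ infinite-dimensional closed subspaces contain $V_{i_1},\dots,V_{i_k}$ respectively, and $\bigcap_rV_{i_r}\ne\{0\}$, since $k$ linear equations in $k+1$ unknowns have a non-zero solution. But $\bigcap_{i\le k+1}L_i=\bigcap_{i\le k+1}V_i=\{0\}$. ∎

*Proof of Theorem 1(c).* In the example just given the non-zero intersection was found inside $V$, and $\dim V=k+1$. For the minimality, let $\dim V\le k$ and suppose $N_1\cap\dots\cap N_k\cap V\ne\{0\}$ for all infinite-dimensional closed $N_1,\dots,N_k$. If $\bigcap_N(N\cap V)=\{0\}$, start from $V$; as long as the current intersection is non-zero, some $N$ does not contain it, and intersecting with that $N$ lowers the dimension strictly. After at most $\dim V\le k$ steps we reach $\{0\}$. Repeating one of the $N$'s if fewer than $k$ were used, we contradict the assumption. So $\bigcap_N(N\cap V)\ne\{0\}$ and $X$ is SHI. ∎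

Everything now depends on Theorem 2.

## 4. Gluing a finite-dimensional space to $\ell_1$ by a quasi-linear map

We want a finite-dimensional $V$ inside $X$ that large subspaces cannot avoid. In the direct sum $V\oplus\ell_1$ the subspace $0\oplus\ell_1$ avoids it. So we bend the norm with a non-linear map. Throughout, $c_{00}$ denotes the finitely supported sequences, $Z_0=c_{00}(\mathbb K)^m$ with $\|z\|=\sum_l\|z_l\|_1$, $Z=\ell_1^m\cong\ell_1$ is its completion, and $V$ is a finite-dimensional space with norm $|\cdot|$.

**Definition 2.** A map $G:Z_0\to V$ is *quasi-linear* if for some constant $C$ and all $z,z'\in Z_0$, $c\in\mathbb K$,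
$$|G(z+z')-G(z)-G(z')|\le C(\|z\|+\|z'\|),\qquad |G(cz)-cG(z)|\le C|c|\,\|z\| .\tag{1}$$

Taking $c=0$ gives $G(0)=0$. Splitting off $z_1$, then $z_2$, and so on, we get from (1)
$$\Big|G\Big(\sum_{i\le K}z_i\Big)-\sum_{i\le K}G(z_i)\Big|\le C\sum_{i\le K}i\,\|z_i\| ,\tag{2}$$
because the step that splits off $z_i$ costs $C(\|z_i\|+\|z_{i+1}\|+\dots+\|z_K\|)$.

Linear maps satisfy (1) with $C=0$. Here is a supply of other examples, one of which will be our final choice.

**Definition 3.** A set $B\subset c_{00}(\mathbb R)$ is *admissible* if all $u\in B$ have entries in $[0,1]$, every unit vector $e_k$ is in $B$, and $B$ is closed under rational convex combinations and under restrictions $u\mapsto u1_A$, $A\subset\mathbb N$. For $x\in c_{00}(\mathbb R)$, $x\ge0$, put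
$$\Lambda(x)=\Lambda_B(x)=\sup\Big\{\sum_{\operatorname{supp}x}x\log u:\ u\in B,\ u>0\text{ on }\operatorname{supp}x\Big\},$$
and for $x\in c_{00}(\mathbb R)$ put $F(x)=F_B(x)=\Lambda(x^+)-\Lambda(x^-)$.

**Lemma 2.** Let $B$ be admissible. Then $\Lambda$ is finite, $\le0$, and positively homogeneous, and for $x,y\ge0$
$$\Lambda(x)+\Lambda(y)-(\log2)(\|x\|_1+\|y\|_1)\le\Lambda(x+y)\le\Lambda(x)+\Lambda(y).\tag{3}$$
Moreover $F(tx)=tF(x)$ for $t\in\mathbb R$, and for all $x,y\in c_{00}(\mathbb R)$
$$|F(x+y)-F(x)-F(y)|\le3(\|x\|_1+\|y\|_1).\tag{4}$$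

*Proof.* For a finite non-empty $A$ the vector $\frac1{|A|}1_A$ is in $B$, so $\Lambda(x)>-\infty$. Since $u\le1$, $\Lambda(x)\le0$. Homogeneity is clear. A vector $u$ that is allowed for $x+y$ is allowed for $x$ and for $y$, which gives the right half of (3). If $u,v\in B$ are allowed for $x,y$ respectively, then $w=\frac12(u+v)\in B$ is positive on $\operatorname{supp}(x+y)$, with $w\ge\frac12u$ and $w\ge\frac12v$. Hence $\Lambda(x+y)\ge\sum x\log\frac u2+\sum y\log\frac v2$, which gives the left half.

If $t<0$ then $(tx)^\pm=|t|x^\mp$, so $F(tx)=tF(x)$; the case $t\ge0$ is clear. For (4), put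
$$w=(x+y)^++x^-+y^-=(x+y)^-+x^++y^+ .$$
Using (3) twice for a sum $a+b+c$ of non-negative vectors, we see that $\Lambda(a)+\Lambda(b)+\Lambda(c)$ lies between $\Lambda(a+b+c)$ and $\Lambda(a+b+c)+2(\log2)\|a+b+c\|_1$. Apply this to both ways of writing $w$. The two sums of three $\Lambda$'s differ by exactly $F(x+y)-F(x)-F(y)$, so this difference is at most $2(\log2)\|w\|_1$ in absolute value. Finally $2\|w\|_1=\|x+y\|_1+\|x\|_1+\|y\|_1\le2(\|x\|_1+\|y\|_1)$, and $2\log2<3$. ∎

*Example (entropy).* Let $B_0$ be the set of finitely supported $u\ge0$ with rational entries and $\sum u\le1$. If $x\ge0$ and $\|x\|_1=1$, Jensen's inequality gives $\sum x\log u=\sum x\log x+\sum x\log\frac ux\le\sum x\log x+\log\sum u\le\sum x\log x$. Rational $u$ with $0<u\le x$ on $\operatorname{supp}x$ and $u\to x$ show that this is the supremum. So $\Lambda_{B_0}(x)=\sum x\log(x/\|x\|_1)$ for $x\ge0$, $x\neq0$. Writing $F_0=F_{B_0}$, we have $F_0(e_i)=0$ but $F_0(e_1+\dots+e_n)=-n\log n$.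

**Lemma 3.** Let $G:Z_0\to V$ be quasi-linear. There are a quasi-Banach space $X$, containing $X_0=V\oplus Z_0$ as a dense subspace, with a $p$-norm $\|\cdot\|_X$, and constants $\kappa_1,\kappa_2$ such that, with
$$\|(v,z)\|_0=|v-G(z)|+\|z\|,$$
the following hold.

1. $\kappa_1^{-1}\|\xi\|_0\le\|\xi\|_X\le\kappa_1\|\xi\|_0$ for $\xi\in X_0$. In particular $\|(G(z),z)\|_X\le\kappa_1\|z\|$.
2. $V=V\oplus0$ is a closed subspace of $X$, and $(v,z)\mapsto z$ extends to a bounded linear map $q:X\to Z$.
3. If $\xi_r=(v_r,z_r)\in X_0$, $\xi_r\to x$ and $q(x)=0$, then $x=\lim_r(v_r-G(z_r))\in V$. In particular $\ker q=V$.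
4. Every $w\in Z$ has a lift $x\in X$, $q(x)=w$, with $\|x\|_X\le\kappa_2\|w\|$. So $X/V\cong Z\cong\ell_1$.

*Proof.* **Item 1: construct the norm.** From (1), with $\kappa=1+C$,
$$\|\xi+\eta\|_0\le\kappa(\|\xi\|_0+\|\eta\|_0),\qquad\|c\xi\|_0\le\kappa|c|\,\|\xi\|_0 .$$
For instance $|v+v'-G(z+z')|\le|v-G(z)|+|v'-G(z')|+C(\|z\|+\|z'\|)$. If $\|(v,z)\|_0=0$, then $z=0$ and $v=G(0)=0$. So $\sup_{c\ne0}|c|^{-1}\|c\xi\|_0$ is homogeneous, lies between $\|\xi\|_0$ and $\kappa\|\xi\|_0$, and is a quasi-norm. By (T5) there is an equivalent $p$-norm $\|\cdot\|_X$. Let $X$ be the completion, and note $\|(G(z),z)\|_0=\|z\|$.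

**Item 2.** $V$ is finite-dimensional, hence closed by (T1), and $\|z\|\le\|(v,z)\|_0\le\kappa_1\|(v,z)\|_X$.

**Item 3: identify limits in the kernel.** Since $z_r=q(\xi_r)\to q(x)=0$, we have $\|(G(z_r),z_r)\|_0=\|z_r\|\to0$. Subtracting this null sequence from $\xi_r$ we get $x=\lim(v_r-G(z_r),0)$, and $V$ is closed. Clearly $V\subset\ker q$.

**Item 4: lift.** Let $w\ne0$. Choosing elements of $Z_0$ within $2^{-r}\|w\|$ of $w$ and taking differences, write $w=\sum_{r\ge1}g_r$ with $g_r\in Z_0$ and $\|g_r\|\le2^{2-r}\|w\|$. Since $\sum_r\|(G(g_r),g_r)\|_X^p\le\sum_r(\kappa_12^{2-r}\|w\|)^p<\infty$, the series $\sum_r(G(g_r),g_r)$ converges in $X$; its sum is a lift of norm at most $\kappa_2\|w\|$ with $\kappa_2=\kappa_1\big(\sum_r2^{(2-r)p}\big)^{1/p}$. So the bounded bijection $X/V\to Z$ has a bounded inverse. ∎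

**The map $G$ for Theorem 2.** Let $F:c_{00}(\mathbb R)\to\mathbb R$ be real-homogeneous with (4); which $F$ to take is decided in Section 5. Put $\Phi=F$ if $\mathbb K=\mathbb R$ and $\Phi(x)=F(\operatorname{Re}x)+iF(\operatorname{Im}x)$ if $\mathbb K=\mathbb C$. Then $\Phi$ satisfies (1) on $c_{00}(\mathbb K)$ with $C=6$. For additivity apply (4) to real and imaginary parts. For $c=\alpha+i\beta$, (4) gives
$$|F(\alpha\operatorname{Re}x-\beta\operatorname{Im}x)-\alpha F(\operatorname{Re}x)+\beta F(\operatorname{Im}x)|\le3(|\alpha|\|\operatorname{Re}x\|_1+|\beta|\|\operatorname{Im}x\|_1),$$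
and similarly for the imaginary part of $cx$; so $|\Phi(cx)-c\Phi(x)|\le3(|\alpha|+|\beta|)(\|\operatorname{Re}x\|_1+\|\operatorname{Im}x\|_1)\le6|c|\|x\|_1$.

Let $(v_{l,s})_{s\le d_l}$ be a basis of $V_l$. Choose injections $\tau_{l,s}:\mathbb N\to\mathbb N$ with pairwise disjoint ranges and let $S_{l,s}e_n=e_{\tau_{l,s}(n)}$, extended to an isometry of $\ell_1$ into itself. Put
$$G(z)=\sum_{l,s}\Phi(S_{l,s}z_l)\,v_{l,s},\qquad z=(z_1,\dots,z_m)\in Z_0 .\tag{5}$$
This is quasi-linear. The $l$-th copy of $c_{00}$ is twisted only in the directions of $V_l$. The disjoint ranges serve a second purpose: any functional $\lambda$ on $V$ that is non-zero on every $V_l$ turns $G$ into a single $\Phi\circ T$ with $T$ injective, up to a bounded error. This will be used in Section 5. Let $X$ be the space of Lemma 3 for this $G$.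

*Proof of Theorem 2, part 2 (for any such $F$).* Let $L_i$ be the closure in $X$ of the subspace $\{(v,z):v\in V_i,\ z\in Z_0,\ z_l=0\text{ for }l\ne i\}$. It is infinite-dimensional and contains $V_i$. If $x\in L_i\cap V$, take $\xi_r=(v_r,z_r)$ from that subspace with $\xi_r\to x$. By Lemma 3(3), $x=\lim(v_r-G(z_r))$. Since only the $i$-th component of $z_r$ is non-zero and $\Phi(0)=0$, we have $G(z_r)\in V_i$, so $x\in V_i$. Thus $L_i\cap V=V_i$. Now $q(L_i)$ lies in the $i$-th summand of $Z=\ell_1^m$. If $|I|\ge2$, then $q\big(\bigcap_{i\in I}L_i\big)=\{0\}$, so $\bigcap_{i\in I}L_i\subset V$, and therefore $\bigcap_{i\in I}L_i=\bigcap_{i\in I}(L_i\cap V)=\bigcap_{i\in I}V_i$. ∎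

## 5. A subspace that avoids $V$ makes $F$ almost affine

To see which $F$ we need, take the simplest case $\mathbb K=V=\mathbb R$, $m=1$, $G=F$, and a subspace $L$ of an especially clean form: the closed span of vectors $\xi_k=(a_k,y_k)$ with $y_k\in c_{00}(\mathbb R)$, $\|y_k\|_1=2$. Suppose $L\cap V=\{0\}$. Then $\psi(x+v)=v$ ($x\in L$, $v\in V$) is a well-defined linear functional on $L+V$ with closed kernel $L$, so it is bounded by (T3). For a convex combination $z=\sum c_ky_k$,
$$(F(z),z)=\sum c_k\xi_k+\Big(F(z)-\sum c_ka_k,\,0\Big),\qquad\text{so}\qquad\psi\big((F(z),z)\big)=F(z)-\sum c_ka_k .$$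
As $\|(F(z),z)\|_0=\|z\|\le2$, the quantity $F\big(\sum c_ky_k\big)-\sum c_ka_k$ is bounded over all convex combinations: *$F$ is affine on the convex hull of $\{y_k\}$, up to a bounded error.* To force $L\cap V\neq\{0\}$ we need an $F$ that is never almost affine on such a hull.

The entropy $F_0$ does not suffice. Let $y_k=e_{2k-1}-e_{2k}$ and $x=\sum c_ky_k$ with real $c_k$. Then $x^+$ and $x^-$ are rearrangements of each other, and $\Lambda_{B_0}$ is invariant under rearrangement, so $F_0(x)=0$. In the space $X$ built from $F_0$, the closure $L$ of $\{(0,z):z\in\operatorname{span}(y_k)\}$ meets $V$ only in $0$: if $(0,z_r)\to x\in V$, then $x=\lim(0-F_0(z_r))=0$ by Lemma 3(3). So we have an infinite-dimensional closed subspace that misses $V$. The entropy changes a great deal when we average, but it changes equally on the positive and on the negative side.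

What we need is the following.

**Definition 4.** For vectors in $c_{00}$, $u<v$ means $\max\operatorname{supp}u<\min\operatorname{supp}v$. Non-zero vectors with $u_1<u_2<\cdots$ are *successive*. A *probability vector* is $p\in c_{00}$ with $p\ge0$, $\|p\|_1=1$.

**Theorem 3.** There is $F:c_{00}(\mathbb R)\to\mathbb R$ with $F(tx)=tF(x)$ $(t\in\mathbb R)$ and $|F(x+y)-F(x)-F(y)|\le3(\|x\|_1+\|y\|_1)$ such that: if $y_k=p_k-q_k$ is a successive sequence, with $p_k,q_k$ disjointly supported probability vectors, then for every $M$ there are $Y^1,\dots,Y^n$ in the rational convex hull of $\{y_k\}$ with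
$$F\Big(\frac1n\sum_iY^i\Big)-\frac1n\sum_iF(Y^i)>M .$$

*Proof of Theorem 2, part 1, from Theorem 3.* Use the $F$ of Theorem 3 in (5). Let $L\subset X$ be closed and infinite-dimensional, and suppose that $L$ contains no $V_i$. We carry out the clean computation above in general and reach a contradiction.

**Step 1: choose a functional on $V$ that vanishes on $L\cap V$ but on no $V_i$.** Let $U=L\cap V$ and $U^\perp=\{\lambda\in V^*:\lambda|_U=0\}$. Since $V_i\not\subset U$, some element of $U^\perp$ does not vanish on $V_i$, so $\{\lambda\in U^\perp:\lambda|_{V_i}=0\}$ is a proper subspace of $U^\perp$. A vector space over $\mathbb K$ is not a finite union of proper subspaces. So there is $\lambda\in U^\perp$ with $\lambda|_{V_i}\ne0$ for all $i$.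

**Step 2: turn $\lambda G$ into $\Phi\circ T$.** Define
$$Tz=\sum_{l,s}\lambda(v_{l,s})S_{l,s}z_l\in\ell_1\qquad(z\in Z).$$
As the ranges of the $\tau_{l,s}$ are disjoint,
$$\|Tz\|_1=\sum_l\Big(\sum_s|\lambda(v_{l,s})|\Big)\|z_l\|_1\ge c\|z\|,\qquad c=\min_l\sum_s|\lambda(v_{l,s})|>0 .$$
For $z\in Z_0$ we have $\lambda G(z)=\sum_{l,s}\lambda(v_{l,s})\Phi(S_{l,s}z_l)$, and by the quasi-linearity of $\Phi$ (homogeneity for each term, then (2) for the fixed number of terms) there is a constant $C_\lambda$ with
$$|\lambda G(z)-\Phi(Tz)|\le C_\lambda\|z\|,\qquad z\in Z_0 .\tag{6}$$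

**Step 3: the functional $\psi$.** On $L+V$ put $\psi(x+v)=\lambda(v)$ for $x\in L$, $v\in V$. If $x+v=x'+v'$, then $v-v'\in L\cap V=U$, so $\psi$ is well defined. Its kernel $L+\ker\lambda$ is closed by (T2), so $\psi$ is continuous by (T3), hence bounded: $|\psi(y)|\le\|\psi\|\,\|y\|_X$. Let $W=q(L)$. Since $\ker q=V$ is finite-dimensional, $W$ is infinite-dimensional, and $L+V=q^{-1}(W)$.

**Step 4: choose almost successive vectors in $W$.** We choose small $\varepsilon_k>0$, $w_k\in W$ and $z_k\in Z_0$ inductively. Let $N_k$ bound the supports of $Tz_1,\dots,Tz_{k-1}$. Finitely many linear conditions leave a non-zero vector in $W$, so there is $0\ne w_k\in W$ such that $Tw_k$ vanishes on the coordinates $\le N_k$ and $\sum_n(Tw_k)(n)=0$. Since $\|\operatorname{Re}y\|_1+\|\operatorname{Im}y\|_1\ge\|y\|_1$ and $\operatorname{Re}(-iy)=\operatorname{Im}y$, after multiplying $w_k$ by $1$ or $-i$ and then by a positive number we have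
$$\|\operatorname{Re}Tw_k\|_1\ge\tfrac12\|Tw_k\|_1,\qquad\|\operatorname{Re}Tw_k\|_1=2 .$$
(If $\mathbb K=\mathbb R$, then $\operatorname{Re}$ does nothing and no $-i$ is needed.) So $\|w_k\|\le\|Tw_k\|_1/c\le4/c$. Since the coordinates of $\operatorname{Re}Tw_k$ add up to $0$, its positive and negative parts each have mass $1$.

Let $z_k\in Z_0$ be the restriction of $w_k$ to a finite set of coordinates so large that $\|w_k-z_k\|\le\varepsilon_k$; then $\|z_k\|\le4/c$. The operator $T$ maps different unit vectors of $Z_0$ to disjointly supported vectors, so $Tz_k$ is a restriction of $Tw_k$, and $\operatorname{Re}Tz_k$ is a restriction of $\operatorname{Re}Tw_k$. Let $s_k,t_k\le1$ be the masses of the positive and the negative part of $\operatorname{Re}Tz_k$. Then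
$$(1-s_k)+(1-t_k)=\|\operatorname{Re}T(w_k-z_k)\|_1\le\|T\|\varepsilon_k ,$$
so $s_k,t_k>0$ if $\|T\|\varepsilon_k<1$. Therefore
$$\operatorname{Re}Tz_k=s_kp_k-t_kq_k=(p_k-q_k)+h_k,\qquad\|h_k\|_1=(1-s_k)+(1-t_k),$$
with disjointly supported probability vectors $p_k,q_k$. The supports of $p_k-q_k$ lie beyond $N_k$ and are bounded by $N_{k+1}$, so the vectors $p_k-q_k$ are successive. We choose the $\varepsilon_k$ so small that also
$$\sum_kk\|h_k\|_1\le1,\qquad\sum_k(\kappa_2\varepsilon_k)^p\le1 .$$

**Step 5: $F$ is almost affine on the convex hull of the $\operatorname{Re}Tz_k$.** By Lemma 3(4) choose $h_k'\in X$ with $q(h_k')=w_k-z_k$ and $\|h_k'\|_X\le\kappa_2\varepsilon_k$. Put $x_k=(G(z_k),z_k)+h_k'$. Then $q(x_k)=w_k\in W$, so $x_k\in q^{-1}(W)=L+V$. For a finite convex combination with coefficients $c_k$ put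
$$z=\sum c_kz_k,\quad x=\sum c_kx_k,\quad h'=\sum c_kh_k',\quad v=\sum c_kG(z_k)-G(z)\in V .$$
Then $x=v+g$ with $g=(G(z),z)+h'$, and $g=x-v\in L+V$. Moreover
$$\|g\|_X^p\le(\kappa_1\|z\|)^p+\sum_kc_k^p(\kappa_2\varepsilon_k)^p\le(4\kappa_1/c)^p+1 ,$$
so $|\psi(g)|\le M_1$ with $M_1$ independent of $(c_k)$. Now $\sum c_k\psi(x_k)=\psi(x)=\lambda(v)+\psi(g)$; inserting $v$,
$$\Big|\lambda G(z)-\sum c_k\big(\lambda G(z_k)-\psi(x_k)\big)\Big|=|\psi(g)|\le M_1 .$$
By (6) we may replace $\lambda G(z)$ by $\Phi(Tz)$ at the cost of $4C_\lambda/c$. Taking real parts, with $\operatorname{Re}\Phi(Tz)=F(\operatorname{Re}Tz)$ and $b_k=\operatorname{Re}(\lambda G(z_k)-\psi(x_k))$, we get for $M_2=M_1+4C_\lambda/c$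
$$\Big|F\Big(\sum c_k\operatorname{Re}Tz_k\Big)-\sum c_kb_k\Big|\le M_2\quad\text{for all finite convex combinations.}$$

**Step 6: remove the errors $h_k$ and conclude.** Since $\|\sum c_k(p_k-q_k)\|_1\le2$ and $\|\sum c_kh_k\|_1\le1$, (4) shows that $F(\sum c_k\operatorname{Re}Tz_k)$ differs from $F(\sum c_k(p_k-q_k))+F(\sum c_kh_k)$ by at most $9$. As in (2), and by homogeneity, $|F(\sum c_kh_k)-\sum c_kF(h_k)|\le3\sum kc_k\|h_k\|_1\le3$. So with $b_k'=b_k-F(h_k)$ and $M_3=M_2+12$,
$$\Big|F\Big(\sum c_k(p_k-q_k)\Big)-\sum c_kb_k'\Big|\le M_3\quad\text{for all finite convex combinations.}$$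
If $Y^1,\dots,Y^n$ are in the convex hull of $\{p_k-q_k\}$, apply this to each $Y^i$ and to their mean. The affine parts cancel, and $|F(\frac1n\sum Y^i)-\frac1n\sum F(Y^i)|\le2M_3$. This contradicts Theorem 3 with $y_k=p_k-q_k$. So $L$ contains some $V_i$. ∎

It remains to prove Theorem 3. We look for an admissible set $B$ and take $F=F_B$; then homogeneity and (4) hold by Lemma 2. Let $y_k=p_k-q_k$ be as in the theorem. A convex combination $Y=\sum c_ky_k$ has $Y^+=P=\sum c_kp_k$ and $Y^-=Q=\sum c_kq_k$, so $F(Y)=\Lambda(P)-\Lambda(Q)$. For $Y^i=P^i-Q^i$ with means $\bar Y=\bar P-\bar Q$,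
$$F(\bar Y)-\frac1n\sum F(Y^i)=d_Q-d_P,\qquad d_P=\frac1n\sum\Lambda(P^i)-\Lambda(\bar P)\ge0,\quad d_Q=\frac1n\sum\Lambda(Q^i)-\Lambda(\bar Q)\ge0 .\tag{7}$$
So averaging must cost much more on the $Q$ side than on the $P$ side, whatever block sequence we are given.

## 6. Certificates from above and below for $\Lambda$

A lower bound for $\Lambda(P)$ is certified by an element of $B$. We need certificates for upper bounds too. Let $B$ be admissible. For $a\in c_{00}$, $a\ge0$, put $\|a\|_B=\sup_{u\in B}\langle u,a\rangle$. For a probability vector $P$ and $a\ge0$ with $a>0$ on $\operatorname{supp}P$ put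
$$\mathcal L(P,a)=\sum_{\operatorname{supp}P}P\log\frac Pa .$$

**Lemma 4.** Let $B$ be admissible and let $P$ be a probability vector.

* (D1) If $\|a\|_B\le1$ and $a>0$ on $\operatorname{supp}P$, then $\Lambda(P)\le\mathcal L(P,a)$.
* (D2) There is $\alpha\ge0$ with $\operatorname{supp}\alpha=\operatorname{supp}P$, $\|\alpha\|_B\le1$ and $\mathcal L(P,\alpha)=\Lambda(P)$.
* (D3) If $P_1<\dots<P_n$ are probability vectors with mean $P=\frac1n\sum P_l$, if $a_l\ge0$ with $\operatorname{supp}a_l=\operatorname{supp}P_l$, and if $c>0$, then $\mathcal L\big(P,\frac1c\sum a_l\big)=\frac1n\sum\mathcal L(P_l,a_l)+\log\frac cn$.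

*Proof.* (D1) If $u\in B$ is positive on $\operatorname{supp}P$, Jensen's inequality gives
$$\sum P\log u=\mathcal L(P,a)+\sum P\log\frac{ua}P\le\mathcal L(P,a)+\log\sum_{\operatorname{supp}P}ua\le\mathcal L(P,a).$$

(D2) Let $A=\operatorname{supp}P$ and let $K\subset[0,1]^A$ be the closure of $\{u|_A:u\in B\}$. It is compact, and convex because $B$ is closed under rational convex combinations. The function $g(u)=\sum_AP\log u$ is upper semicontinuous with values in $[-\infty,0]$, so it has a maximum on $K$, at $u_0$ say. As $\frac1{|A|}1_A\in K$, the maximum is finite and $u_0>0$ on $A$. Clearly $\Lambda(P)\le g(u_0)$; and $u_0$ is a limit of restrictions of elements of $B$, which are eventually positive on $A$, so by continuity of $g$ at $u_0$ also $g(u_0)\le\Lambda(P)$. For $v\in K$ the right derivative at $t=0$ of $g((1-t)u_0+tv)$ is $\le0$, that is $\sum_AP\,\frac{v-u_0}{u_0}\le0$, or $\sum_A\frac P{u_0}v\le1$. Let $\alpha=P/u_0$ on $A$ and $0$ elsewhere. Then $\|\alpha\|_B\le1$ and $\mathcal L(P,\alpha)=\sum_AP\log u_0=\Lambda(P)$.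

(D3) On $\operatorname{supp}P_l$ we have $P=P_l/n$, so the left side is $\sum_l\frac1n\sum P_l\log\frac{cP_l}{na_l}$. ∎

*Example.* Suppose all $u\in B$ satisfy $u(1)+u(2)\le1$. Then $a=e_1+e_2$ has $\|a\|_B\le1$, and (D1) with $P=\frac12(e_1+e_2)$ gives $\Lambda(P)\le\log\frac12$. The element $u=\frac12(e_1+e_2)\in B$ gives $\Lambda(P)\ge\log\frac12$. So $\Lambda(P)=-\log2$.

## 7. Even rules treat both sides alike; coded rules do not

**Parameters.** Let $n_0=1$, $m_1=4$. For $j\ge1$ let $t_j$ be the least integer with $4^{t_j}\ge m_j^3$, and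
$$n_j=m_j^3(4n_{j-1})^{t_j+1},\qquad m_{j+1}=2n_j .$$
For instance $t_1=3$, $n_1=64\cdot4^4=16384$, $m_2=32768$. Both sequences increase, $m_j\ge4$, $n_j\ge m_j^3$. From $t_j\ge\frac32\log_2m_j$ we get
$$\frac{\log n_j}{\log m_j}\ge\log(4n_{j-1})\to\infty .\tag{8}$$

**A first try: rules without memory.** To keep the cost of averaging small we could let $B$ contain $\frac1{m_j}\sum_{r\le d}u_r$ whenever $u_1<\dots<u_d$ are in $B$, $d\le n_j$ and $j$ is even. Let $B_{\rm ev}$ be the smallest set that contains all $e_k$ and is closed under these even rules, rational convex combinations and restrictions. It does not work, and we can say why. Let $\sigma$ be the shift, $\sigma e_k=e_{k+1}$. Both $\sigma$ and the inverse shift (which sends $e_1$ to $0$) map $B_{\rm ev}$ into itself, because they are compatible with every rule: they preserve convex combinations, they turn restrictions into restrictions, and they map successive vectors to successive vectors, apart from zero vectors which can be dropped. So $\Lambda(\sigma P)=\Lambda(P)$ for $P\ge0$. For $y_k=e_{2k-1}-e_{2k}$ and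 a convex combination $\sum c_ky_k=P-\sigma P$ we get $F\big(\sum c_ky_k\big)=0$, exactly as for the entropy. Some rule must depend on the vectors themselves and not just on their order.

**Definition 5.** Let $U$ be the countable set of finitely supported sequences with values in $\mathbb Q\cap[0,1]$. There are countably many finite sequences $s$ of elements of $U$ (including $\emptyset$); choose pairwise disjoint infinite sets $\Omega_s$ of even positive integers, one for each $s$. Let $B$ be the smallest subset of $U$ that contains all $e_k$ and is closed under the following rules: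

* rational convex combinations, and restrictions $u\mapsto u1_A$, $A\subset\mathbb N$;
* for even $j$: $(u_1,\dots,u_d)\mapsto\frac1{m_j}\sum_{r\le d}u_r$, for $1\le d\le n_j$ and successive $u_r\in B$; the result is called *of type $j$*;
* for odd $j$: $(\gamma_1,\dots,\gamma_d)\mapsto\frac1{m_j}\sum_{r\le d}\gamma_r$, where $1\le d\le n_j$, the $\gamma_r\in B$ are successive, and there are even $w_1,\dots,w_d>j$ with $w_r\in\Omega_{(\gamma_1,\dots,\gamma_{r-1})}$ and $\gamma_r$ of type $w_r$; the result is called *of type $j$*.

Each rule has the form "if certain finitely many elements are in $B$, then so is a further one" (for the odd rule, the given elements are those from which the $\gamma_r$ are formed), and $U$ is closed under the rules. So $B$ exists: it is the intersection of all subsets of $U$ that contain the $e_k$ and are closed under the rules. $B$ is admissible, and from now on $\Lambda$, $F$, $\|\cdot\|_B$ refer to this $B$.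

*Example.* $\frac1{m_2}(e_5+e_9)$ is of type $2$. For an element of type $1$ pick $w_1\in\Omega_\emptyset$, so $\gamma_1=\frac1{m_{w_1}}e_5$ is of type $w_1$; then $w_2\in\Omega_{(\gamma_1)}$ and $\gamma_2=\frac1{m_{w_2}}e_9$; the result is $\frac14(\gamma_1+\gamma_2)$. The type of each $\gamma_r$ records all of $\gamma_1,\dots,\gamma_{r-1}$: this is the memory.

In a sum of successive vectors the supports are disjoint, so elements of type $j$ have all coordinates $\le1/m_j$. (An element may be of several types; statements about elements of type $j$ hold for each of them.)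

**Lemma 5 (reduction).** Let a family of bounds $\langle u,a\rangle\le c_a$ be given, with vectors $a\ge0$ in $c_{00}$ and numbers $c_a\geq 0$. If all of them hold for every $e_k$ and every $u\in B$ that has a type, then they hold for all $u\in B$.

*Proof.* The set of $u\in B$ satisfying the bounds contains the $e_k$. It is closed under convex combinations, under restrictions (all vectors are non-negative), and under the even and odd rules, since the results of these have a type. By minimality it is $B$. ∎

For example $\|e_k\|_B=1$. Also $u(1)+u(2)\le1$ for all $u\in B$, since this holds for unit vectors and an element with a type has coordinates $\le\frac14$; so $\Lambda(\frac12(e_1+e_2))=-\log2$ by the example in Section 6.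

**Lemma 6 (counting).** Let $u_1<\dots<u_d$ and $a_1<\dots<a_n$. At most $d+n$ pairs $(r,k)$ interact, that is, satisfy $\operatorname{supp}u_r\cap\operatorname{supp}a_k\ne\emptyset$; and at most $d$ of the $a_k$ meet two or more of the $u_r$.

*Proof.* If $(r,k)$ and $(r',k')$ interact and $r<r'$, then $k\le k'$: a common point of $u_r,a_k$ lies to the left of a common point of $u_{r'},a_{k'}$. So the interacting pairs form a chain in the coordinatewise order of $\{1,\dots,d\}\times\{1,\dots,n\}$, and a chain has fewer than $d+n$ elements. If $a_k$ meets at least two of the $u_r$, assign to it the smallest such $r$. For $k<k'$ of this kind, the smallest index for $k'$ is at least the largest index for $k$, hence greater than the smallest one for $k$. So the assignment is injective. ∎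

**Lemma 7.** If $j$ is even, $n\le n_j$, and $P_1<\dots<P_n$ are probability vectors, then $\Lambda\big(\frac1n\sum P_l\big)\ge\frac1n\sum\Lambda(P_l)-\log m_j$.

*Proof.* Given $\varepsilon>0$, take $u_l\in B$ with $\operatorname{supp}u_l=\operatorname{supp}P_l$ (restrict if necessary) and $\sum P_l\log u_l\ge\Lambda(P_l)-\varepsilon$. Then $\frac1{m_j}\sum u_l\in B$, and it gives the lower bound $\frac1n\sum_l\sum P_l\log\frac{u_l}{m_j}$. ∎

So for up to $n_j$ blocks the cost of averaging is at most $\log m_j$, which by (8) is much less than $\log n_j$.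

**How the odd rules separate $P$ from $Q$.** Fix an odd $j_0$ and let $n=n_{j_0}$. We shall choose $Y^k=P^k-Q^k$, $k\le n$, one after the other. On $P^k$ there will be a nearly optimal $\beta_k\in B$ of an even type $j_k\in\Omega_{(\beta_1,\dots,\beta_{k-1})}$. So $\frac1{m_{j_0}}\sum\beta_k\in B$, and the cost on the $P$ side is about $\log m_{j_0}$. On $Q^k$ there will be a nearly optimal certificate $b_k$ that only elements of type $j_k$ can see well. An element of type $j_0$ can see $b_k$ well only if its $k$-th piece has type $j_k$; then the code says that its earlier pieces were $\beta_1,\dots,\beta_{k-1}$, and these vanish on all the $Q$'s. So it sees at most one $b_k$ well, $\|\sum b_k\|_B$ is small, and the cost on the $Q$ side will turn out to be about $3\log m_{j_0}$.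

## 8. Bounds for $\|\cdot\|_B$

**Definition 6.** An *$N$-average* is a vector $a=\frac1N\sum_{r\le N}\alpha_r$ with successive $\alpha_r\ge0$, $\|\alpha_r\|_B\le1$. A vector $b\ge0$ is a *$j$-vector* if $\|b\|_B\le1$, $\langle u,b\rangle\le1/m_i$ for all $u$ of type $i<j$, and $\langle u,b\rangle\le m_j/n_j$ for all $u$ of type $i>j$.

An $N$-average has $\|a\|_B\le1$; an example is $\frac1N(e_1+\dots+e_N)$. A unit vector $e_k$ is a $j$-vector for every $j$: elements of type $i$ have coordinates $\le1/m_i$, and for $i>j$ we have $1/m_i\le1/m_{j+1}=1/(2n_j)\le m_j/n_j$. The $j$-vectors that we need must in addition be nearly optimal in (D1) for a given kind of $Q$.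

**Lemma 8.** If $a$ is an $N$-average and $u$ is of type $i$ with $n_i\le N$, then $\langle u,a\rangle\le2/m_i$.

*Proof.* Write $u=\frac1{m_i}\sum_{r\le d}u_r$ with successive $u_r\in B$, $d\le n_i\le N$. By Lemma 6 at most $N+d\le2N$ pairs $(u_r,\alpha_k)$ interact, and each contributes at most $\frac1{m_iN}\langle u_r,\alpha_k\rangle\le\frac1{m_iN}$. ∎

For $S\subset\{1,\dots,n\}$ write $a_S=\sum_{l\in S}a_l$. The next lemma passes from a bound against elements of type $\ge j$ to a bound against all of $B$.

**Lemma 9.** Let $n=n_j$, $a_1<\dots<a_n$, $a_l\ge0$, $\|a_l\|_B\le1$. Suppose $\theta\ge0$ and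
$$\langle u,a_S\rangle\le3+\theta|S|\quad\text{for all }S\text{ and all }u\text{ of type }i\ge j .$$
Then $\|\sum_la_l\|_B\le n_j(2m_j^{-3}+\theta)$, and for $u$ of type $i<j$
$$\Big\langle u,\sum_la_l\Big\rangle\le n_j\big(m_j^{-3}+m_i^{-1}(\theta+m_j^{-3})\big).$$

*Proof.* Put $A_t=(4n_{j-1})^t$. We claim that for all $t\ge0$, all $u\in B$ and all $S$,
$$\langle u,a_S\rangle\le A_t+(\theta+4^{-t})|S| .\tag{9}$$
Each step of the induction replaces $4^{-t}$ by $4^{-t-1}$, because small types carry a factor $1/m_i\le\frac14$. For $t=0$, (9) is clear since $\langle u,a_S\rangle\le|S|$. Assume it for $t$ (and all $u\in B$). By Lemma 5 it suffices to check $t+1$ for unit vectors and for elements with a type. For $u=e_k$ the left side is $\le1\le A_{t+1}$. For types $i\ge j$ it is $\le3+\theta|S|$, and $3\le4\le A_{t+1}$. Let $u=\frac1{m_i}\sum_{r\le d}u_r$ be of type $i<j$, so $d\le n_i\le n_{j-1}$. By Lemma 6 at most $n_{j-1}$ of the $a_l$ meet two or more of the $u_r$, and each of these contributes $\langle u,a_l\rangle\le1$. Let $S_r$ be the set of $l\in S$ for which $a_l$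 meets $u_r$ and no other $u_{r'}$. The $S_r$ are disjoint, and (9) for $u_r$ and $S_r$ gives
$$\langle u,a_S\rangle\le n_{j-1}+\frac1{m_i}\sum_{r\le d}\langle u_r,a_{S_r}\rangle\le n_{j-1}(1+A_t)+\frac1{m_i}(\theta+4^{-t})|S| .\tag{10}$$
Since $n_{j-1}(1+A_t)\le2n_{j-1}A_t\le A_{t+1}$ and $m_i\ge4$, this is at most $A_{t+1}+(\theta+4^{-t-1})|S|$. The claim is proved.

Take $t=t_j$ and $S=\{1,\dots,n_j\}$. We have $4^{-t_j}\le m_j^{-3}$ and $A_{t_j}\le A_{t_j+1}=n_jm_j^{-3}$, so (9) gives the first assertion. Since $n_{j-1}(1+A_{t_j})\le A_{t_j+1}=n_jm_j^{-3}$, (10) gives the second. ∎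

**Lemma 10.** Let $n=n_j$, $j<\tau_1<\dots<\tau_n$, and let $a_1<\dots<a_n$, where $a_l$ is an $n_{\tau_l}$-average and $\|a_l\|_1\le m_{\tau_{l+1}}/n_j$ for $l<n$. Then $\|\sum a_l\|_B\le3n_j/m_j$, and $\frac{m_j}{3n_j}\sum a_l$ is a $j$-vector.

*Proof.* We verify the hypothesis of Lemma 9 with $\theta=2/m_j$. Let $u$ be of type $i>j$, and put $\tau_{n+1}=\infty$. At most one $l$ satisfies $\tau_l\le i<\tau_{l+1}$, and it contributes at most $1$. If $\tau_l>i$, Lemma 8 gives $\langle u,a_l\rangle\le2/m_i\le2/m_{j+1}=1/n_j$. If $\tau_{l+1}\le i$, the coordinates of $u$ being $\le1/m_i$, we have $\langle u,a_l\rangle\le\|a_l\|_1/m_i\le1/n_j$. Altogether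
$$\langle u,a_S\rangle\le1+n_j\cdot\frac1{n_j}\le3 .$$
For $u$ of type $j$, Lemma 8 gives $\langle u,a_S\rangle\le2|S|/m_j$. So Lemma 9 applies. It gives
$$\Big\|\sum a_l\Big\|_B\le n_j(2m_j^{-3}+2m_j^{-1})\le\frac{3n_j}{m_j},$$
and for $u$ of type $i<j$
$$\Big\langle u,\sum a_l\Big\rangle\le\frac{n_j}{m_im_j}\Big(\frac{m_i}{m_j^2}+2+\frac1{m_j^2}\Big)\le\frac{3n_j}{m_im_j},$$
since $m_i\le m_j$ and $m_j\ge4$. Multiplying by $\frac{m_j}{3n_j}$ we get the bounds $1$ and $1/m_i$ required of a $j$-vector. For type $i>j$ the bound $3$ becomes $m_j/n_j$. ∎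

The next lemma is where the coding is used.

**Lemma 11.** Let $j_0$ be odd, $n=n_{j_0}$, $\beta_1<\dots<\beta_n$ in $B$, let $j_k>j_0$ be even with $j_k\in\Omega_{(\beta_1,\dots,\beta_{k-1})}$, and let $b_1<\dots<b_n$, where $b_k$ is a $j_k$-vector and $\operatorname{supp}b_k\cap\operatorname{supp}\beta_l=\emptyset$ for all $k,l$. Then $\|\sum b_k\|_B\le2n_{j_0}/m_{j_0}^3$.

*Proof.* We verify the hypothesis of Lemma 9 with $j=j_0$ and $\theta=0$, that is, $\langle u,b_S\rangle\le3$ for all $u$ of type $i\ge j_0$.

**Step 1: wrong types see little.** The sequences $(\beta_1,\dots,\beta_{k-1})$ have different lengths, so the $j_k$ lie in disjoint sets and are distinct. For $j>j_0$ we have $1/m_j\le1/m_{j_0+1}\le1/n_{j_0}$ and $m_j/n_j\le m_j^{-2}\le1/n_{j_0}$. By the definition of a $j_k$-vector,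
$$\text{if }u\text{ has type }i>j_0\text{ and }i\ne j_k,\text{ then }\langle u,b_k\rangle\le1/n_{j_0}.\tag{11}$$

**Step 2: types $i>j_0$.** At most one $k$ has $j_k=i$, and it contributes at most $1$. By (11), $\langle u,b_S\rangle\le1+|S|/n_{j_0}\le2$.

**Step 3: type $j_0$.** Let $u=\frac1{m_{j_0}}\sum_{r\le d}\gamma_r$ with associated $w_1,\dots,w_d>j_0$, $d\le n_{j_0}$. By Lemma 6 at most $2n_{j_0}$ pairs $(\gamma_r,b_k)$ interact. By (11) those with $w_r\ne j_k$ contribute at most $2$ to $\sum_{r,k}\langle\gamma_r,b_k\rangle$. Suppose $w_r=j_k$. This number lies in $\Omega_{(\gamma_1,\dots,\gamma_{r-1})}$ and in $\Omega_{(\beta_1,\dots,\beta_{k-1})}$, and the $\Omega$'s are disjoint. Hence $(\gamma_1,\dots,\gamma_{r-1})=(\beta_1,\dots,\beta_{k-1})$, that is, $r=k$ and $\gamma_s=\beta_s$ for $s<r$. Let $r$ be the largest index with $w_r=j_r$, if there is one. For $s<r$ the vector $\gamma_s=\beta_s$ is disjoint from all $b_k$ and contributes nothing. So among the pairs with matching types only $(\gamma_r,b_r)$ can contribute, and it contributes at most $\|b_r\|_B\le1$.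 Thus $\langle u,b_S\rangle\le3/m_{j_0}\le3$.

Lemma 9 gives $\|\sum b_k\|_B\le2n_{j_0}m_{j_0}^{-3}$. ∎

## 9. Choosing convex combinations in a given block sequence

Fix a successive sequence $y_k=p_k-q_k$ as in Theorem 3. Rational convex combinations are written $Y=P-Q$, with $P=Y^+$ and $Q=Y^-$ convex combinations of the $p_k$ and the $q_k$. First we find combinations for which $P$ and $Q$ both have certificates that are averages.

**Lemma 12.** For all $N\ge2$ and $M$ there are $Y=P-Q$ in the rational convex hull of $\{y_k:k>M\}$ and $N$-averages $a,b$ with $\operatorname{supp}a=\operatorname{supp}P$, $\operatorname{supp}b=\operatorname{supp}Q$, $\mathcal L(P,a)\le\Lambda(P)+1$ and $\mathcal L(Q,b)\le\Lambda(Q)+1$.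

*Proof.* The plan is to average repeatedly $N$ vectors at a time. The total cost is limited by Lemma 7, so some single averaging costs little.

By (8) there is an even $j$ with $\log n_j\ge3\log N\log m_j$. Let $t$ be the least integer $\ge2\log m_j$. Then $t\le2\log m_j+1\le3\log m_j$, so $N^t\le n_j$. Arrange $y_{M+1},\dots,y_{M+N^t}$ in order as the leaves of an $N$-ary tree of height $t$, and attach to each node the means $P,Q$ of the $p$'s and of the $q$'s over the leaves below it. For a node with children $(P_1,Q_1),\dots,(P_N,Q_N)$ we have $P=\frac1N\sum P_r$; put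
$$D_P=\frac1N\sum_r\Lambda(P_r)-\Lambda(P)\ge0$$
(non-negative by (3)), and define $D_Q$ similarly. Let $\mu_h$ be the mean of $\Lambda(P)$ over the nodes of height $h$. The mean of $D_P$ over these nodes is $\mu_{h-1}-\mu_h$, and summing over $h=1,\dots,t$ gives $\mu_0-\mu_t\le\log m_j$ by Lemma 7, as $N^t\le n_j$. The same holds for $D_Q$. So the means of $D_P+D_Q$ over the $t$ heights add up to at most $2\log m_j\le t$. Some height has mean at most $1$, and so some node has $D_P+D_Q\le1$.

For this node take $\alpha_r$ for $P_r$ from (D2). They are successive because $\operatorname{supp}\alpha_r=\operatorname{supp}P_r$. Let $a=\frac1N\sum\alpha_r$, an $N$-average. By (D3) with $n=c=N$, $\mathcal L(P,a)=\frac1N\sum\Lambda(P_r)=\Lambda(P)+D_P\le\Lambda(P)+1$. Define $b$ in the same way from the $Q_r$. ∎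

Next we combine $n_j$ such combinations. On the $P$ side we want an element of type $j$, on the $Q$ side a $j$-vector, both nearly optimal.

**Lemma 13.** For every even $j$ and every $M$ there are $Y=P-Q$ in the rational convex hull of $\{y_k:k>M\}$, an element $\beta\in B$ of type $j$ with $\operatorname{supp}\beta=\operatorname{supp}P$ and $\sum P\log\beta\ge\Lambda(P)-4$, and a $j$-vector $b$ with $\operatorname{supp}b=\operatorname{supp}Q$ and $\mathcal L(Q,b)\le\Lambda(Q)+3$.

*Proof.* **Step 1: choose the pieces.** Let $\tau_1=j+1$. Inductively, for $l\le n_j$, Lemma 12 with $N=n_{\tau_l}$ gives $Y_l=P_l-Q_l$, beyond $Y_1,\dots,Y_{l-1}$ and in the rational convex hull of $\{y_k:k>M\}$, with $n_{\tau_l}$-averages $a_l,b_l$. Then choose $\tau_{l+1}>\tau_l$ so large that $\|a_l\|_1,\|b_l\|_1\le m_{\tau_{l+1}}/n_j$. Let $Y=\frac1{n_j}\sum Y_l=P-Q$, and write $\operatorname{av}$ for the mean over $l$. Lemma 10 applies to $(a_l)$ and to $(b_l)$.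

**Step 2: the element $\beta$.** Choose $u_l\in B$ with $\operatorname{supp}u_l=\operatorname{supp}P_l$ and $\sum P_l\log u_l\ge\Lambda(P_l)-1$. Then $\beta=\frac1{m_j}\sum u_l$ is of type $j$, and
$$\sum P\log\beta\ge\operatorname{av}\Lambda(P_l)-1-\log m_j .$$
On the other hand $\big\|\frac{m_j}{3n_j}\sum a_l\big\|_B\le1$, so (D1) and (D3) with $c=3n_j/m_j$ give
$$\Lambda(P)\le\operatorname{av}\mathcal L(P_l,a_l)+\log\frac3{m_j}\le\operatorname{av}\Lambda(P_l)+1+\log3-\log m_j .$$
Hence $\sum P\log\beta\ge\Lambda(P)-2-\log3\ge\Lambda(P)-4$.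

**Step 3: the $j$-vector.** Let $b=\frac{m_j}{3n_j}\sum b_l$, a $j$-vector by Lemma 10 with $\operatorname{supp}b=\operatorname{supp}Q$. By (D3), and then Lemma 7,
$$\mathcal L(Q,b)\le\operatorname{av}\Lambda(Q_l)+1+\log3-\log m_j\le\Lambda(Q)+1+\log3\le\Lambda(Q)+3 .\qquad∎$$

*Proof of Theorem 3.* Homogeneity and quasi-additivity of $F=F_B$ are Lemma 2. Let $j_0$ be odd and $n=n_{j_0}$.

**Step 1: choose a coded sequence.** For $k=1,\dots,n$ choose inductively an even $j_k\in\Omega_{(\beta_1,\dots,\beta_{k-1})}$ with $j_k>j_0$, which is possible because the set is infinite. Then apply Lemma 13 with $j=j_k$ to get $Y^k=P^k-Q^k$, beyond $Y^1,\dots,Y^{k-1}$, with $\beta_k$ of type $j_k$ and the $j_k$-vector $b_k$. Let $\bar Y=\frac1n\sum Y^k=\bar P-\bar Q$.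

**Step 2: the $P$ side is cheap.** By the choice of the $j_k$ the vector $\frac1{m_{j_0}}\sum\beta_k$ belongs to $B$ (it is of type $j_0$, with $w_k=j_k$), and $\operatorname{supp}\beta_k=\operatorname{supp}P^k$. So
$$\Lambda(\bar P)\ge\frac1n\sum_k\sum P^k\log\beta_k-\log m_{j_0}\ge\frac1n\sum_k\Lambda(P^k)-4-\log m_{j_0} .$$

**Step 3: the $Q$ side is expensive.** All supports $\operatorname{supp}\beta_k=\operatorname{supp}P^k$ and $\operatorname{supp}b_l=\operatorname{supp}Q^l$ are disjoint: for $k=l$ because $p$'s and $q$'s with the same index are disjoint and the $y$'s are successive, and for $k\ne l$ because the $Y^k$ are successive. So Lemma 11 gives $\big\|\frac1c\sum b_k\big\|_B\le1$ with $c=2n/m_{j_0}^3$. By (D1) and (D3),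
$$\Lambda(\bar Q)\le\frac1n\sum_k\mathcal L(Q^k,b_k)+\log\frac2{m_{j_0}^3}\le\frac1n\sum_k\Lambda(Q^k)+3+\log2-3\log m_{j_0} .$$

**Step 4: compare.** In the notation of (7), $d_P\le4+\log m_{j_0}$ and $d_Q\ge3\log m_{j_0}-3-\log2$. Hence
$$F(\bar Y)-\frac1n\sum_kF(Y^k)=d_Q-d_P\ge2\log m_{j_0}-8 ,$$
and $j_0$ was an arbitrary odd number, so the right side exceeds any given $M$. This proves Theorem 3. With it Theorem 2, Corollary 1 and Theorem 1(b), (c) are proved, and the condition on pairs of subspaces does not imply SHI. ∎
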